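
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{conjecture}{Conjecture}

\title{Post-Lie algebra structures on perfect Lie algebras\\ and simply transitive group actions}


\begin{abstract}
Let $\mathfrak g$ and $\mathfrak n$ be two complex Lie algebra structures on the same
finite-dimensional vector space, with simply connected Lie groups $G$ and $N$. We show that if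
$\mathfrak g$ is perfect and the pair $(\mathfrak g,\mathfrak n)$ admits a post-Lie algebra
structure, then $G$ acts holomorphically and simply transitively on $N$. Hence $G$ and $N$ are
biholomorphic, and the Levi subalgebras of $\mathfrak g$ and $\mathfrak n$ have the same
dimension. This proves a conjecture stated by Burde, Dekimpe, and Monadjem: if $\mathfrak g$ is
perfect and not semisimple, there is no post-Lie algebra structure on $(\mathfrak g,\mathfrak n)$
with $\mathfrak n$ nilpotent, simple, or semisimple. Using a theorem of Scheerer, we also show
that the Levi subalgebras are isomorphic, that $\mathfrak g\cong\mathfrak n$ if $\mathfrak g$ is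
unimodular and $\mathfrak n$ is semisimple, and we give a sharp lower bound for the dimension of
the radical of $\mathfrak n$ when $\mathfrak g$ is perfect and not semisimple.
\end{abstract}

\section{The question and the results}

All Lie algebras are finite-dimensional over $\mathbb C$, and the zero Lie algebra counts as
semisimple. Let $\mathfrak g=(V,[\,,])$ and $\mathfrak n=(V,\{\,,\})$ be two Lie algebra
structures on the same vector space $V$, of dimension $d$.

\begin{definition}
A \emph{post-Lie algebra structure}, or \emph{PA-structure}, on $(\mathfrak g,\mathfrak n)$ is a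
bilinear product $x\cdot y$ on $V$ such that, for all $x,y,z\in V$,
\begin{align}
x\cdot y-y\cdot x&=[x,y]-\{x,y\},\label{ax1}\\
[x,y]\cdot z&=x\cdot(y\cdot z)-y\cdot(x\cdot z),\label{ax2}\\
x\cdot\{y,z\}&=\{x\cdot y,z\}+\{y,x\cdot z\}.\label{ax3}
\end{align}
\end{definition}

Write $L(x)y=x\cdot y$. Axiom \eqref{ax2} says that $L$ is a representation of $\mathfrak g$ on
$V$, axiom \eqref{ax3} says that it acts by derivations of $\mathfrak n$, and axiom \eqref{ax1}
says that the failure of the product to commute is exactly the difference of the two brackets.
In short, the product is a device that turns one bracket into the other. If it is zero, then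
\eqref{ax1} gives $\mathfrak g=\mathfrak n$. If $\mathfrak n$ is abelian, then
$[x,y]=x\cdot y-y\cdot x$, and $\mathfrak g$ is recovered from the product alone. The natural
question is how different $\mathfrak g$ and $\mathfrak n$ can be.

A Lie algebra $\mathfrak g$ is \emph{perfect} if $\mathfrak g=[\mathfrak g,\mathfrak g]$.
Semisimple Lie algebras are perfect, and so is $\mathfrak{sl}_2\ltimes\mathbb C^2$, which is not
semisimple. A perfect non-semisimple Lie algebra has both a nonzero Levi subalgebra and a nonzero
radical. One may guess that no PA-structure links it to an $\mathfrak n$ in which one of the two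
is missing. This leads to the following conjecture, stated in \cite{BDM}.

\begin{conjecture}
Let $\mathfrak g$ be perfect non-semisimple, and let $\mathfrak n$ be either nilpotent, simple,
or semisimple. Then there do not exist post-Lie algebra structures on $(\mathfrak g,\mathfrak n)$.
\end{conjecture}

The guess needs an argument that uses perfectness seriously. The matrix product on
$V=M_m(\mathbb C)$ is a PA-structure on $(\mathfrak{gl}_m(\mathbb C),\text{abelian})$, although
$\mathfrak{gl}_m$ exceeds the perfect algebra $\mathfrak{sl}_m$ by only one dimension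
(Example~\ref{ex:glm}). Likewise, ``semisimple'' cannot be replaced by ``reductive'': there is a
PA-structure on
$(\mathfrak{sl}_2\ltimes\mathbb C^2,\ \mathfrak{sl}_2\oplus\mathbb C^2)$
(Example~\ref{ex:sl2}). We prove that the conjecture is true in all three cases.

\begin{theorem}\label{thm:conj}
Let $\mathfrak g$ be perfect.
\begin{enumerate}
\item[(a)] If $\mathfrak n$ is solvable (in particular nilpotent or abelian) and $V\ne0$, there
is no PA-structure on $(\mathfrak g,\mathfrak n)$.
\item[(b)] If $\mathfrak n$ is semisimple (in particular simple) and $\mathfrak g$ is not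
semisimple, there is no PA-structure on $(\mathfrak g,\mathfrak n)$.
\end{enumerate}
\end{theorem}

A perfect non-semisimple $\mathfrak g$ is nonzero, so (a) covers the nilpotent case of the
conjecture. Both parts follow from one theorem. For a Lie algebra $\mathfrak h$ let
$\mathfrak s_{\mathfrak h}$ be a Levi subalgebra, so that
$\mathfrak h=\mathfrak s_{\mathfrak h}\ltimes\operatorname{rad}\mathfrak h$. Let $G$ and $N$ be
the simply connected (and connected) complex Lie groups with Lie algebras $\mathfrak g$ and
$\mathfrak n$.

\begin{theorem}\label{thm:main}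
Let $x\cdot y$ be a PA-structure on $(\mathfrak g,\mathfrak n)$ such that
\begin{equation}\label{eq:trace}
\operatorname{tr}L(x)=\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)
\qquad\text{for all }x\in V .
\end{equation}
Then $G$ and $N$ are biholomorphic, and $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}$.
Condition \eqref{eq:trace} holds automatically if $\mathfrak g$ is perfect.
\end{theorem}

The last sentence is immediate: $L$ and $\operatorname{ad}_{\mathfrak g}$ are representations of
$\mathfrak g$, so their traces are linear forms that vanish on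
$[\mathfrak g,\mathfrak g]=\mathfrak g$, and both sides of \eqref{eq:trace} are $0$.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
Let $\mathfrak g$ be perfect and suppose that $(\mathfrak g,\mathfrak n)$ admits a PA-structure.

(a) If $\mathfrak n$ is solvable, then
$\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}=0$, so $\mathfrak g$ is solvable.
A solvable perfect Lie algebra is $0$, which contradicts $V\neq0$.

(b) If $\mathfrak n$ is semisimple, then
$\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}=\dim\mathfrak n=\dim\mathfrak g$,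
so $\mathfrak g=\mathfrak s_{\mathfrak g}$ is semisimple, contrary to assumption.
\end{proof}

\paragraph{Idea of the proof.}
A PA-structure integrates to an action of $G$ on the manifold $N$ for which the infinitesimal
action $\mathfrak g\to T_eN$ is an isomorphism. So the orbit of $e$ is open, but nothing so far
prevents it from being a proper part of $N$. The determinant of the infinitesimal action is a
holomorphic function $f$ on $N$, nonzero at $e$, which vanishes exactly at the points whose
orbits are not open. The group $G$ multiplies $f$ by a character, and \eqref{eq:trace} says that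
this character is trivial. Then $f$ is constant on an open orbit, hence constant on $N$, hence
nowhere zero. Every orbit is now open, so there is only one, and $G\to N$ is a covering of a
simply connected space. What remains is topology: a simply connected complex Lie group remembers
the dimension of its Levi subalgebra through the dimension of a maximal compact subgroup.

Section~\ref{sec:abelian} carries this out by hand for abelian $\mathfrak n$, where $f$ is a
polynomial. Sections~\ref{sec:action}--\ref{sec:topology} prove Theorem~\ref{thm:main}; the last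
of them also shows, with a theorem of Scheerer, that the Levi subalgebras are isomorphic.
Sections~\ref{sec:semisimple} and~\ref{sec:radical} contain refinements and examples that show
what the hypotheses do.

\section{The determinant when $\mathfrak n$ is abelian}\label{sec:abelian}

Let $\{\,,\}=0$. Then $N$ is the additive group $V$, and the action announced above is by affine
maps: it integrates the homomorphism $x\mapsto(x,L(x))$ from $\mathfrak g$ to the Lie algebra
$V\rtimes\mathfrak{gl}(V)$ of the affine group (see Lemma~\ref{lem:rho}). Its generating vector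
fields are
\[
\xi_x(p)=x+x\cdot p\qquad(x,p\in V),
\]
so that $\xi_x(0)=x$. Let $\Theta_p\colon V\to V$ be the linear map
$\Theta_px=\xi_x(p)=x+x\cdot p$, and put $f(p)=\det\Theta_p$. This is a polynomial in $p$ with
$f(0)=1$, and $f(p)\neq0$ means that the vectors $\xi_x(p)$ fill out the tangent space at $p$.

\begin{example}\label{ex:one}
Take $V=\mathbb C$ and $x\cdot y=\lambda xy$. Then $\xi_1(p)=f(p)=1+\lambda p$. Since
$\mathfrak g$ is abelian and $\operatorname{tr}L(1)=\lambda$, condition \eqref{eq:trace} reads
$\lambda=0$. If it holds, $\mathbb C$ acts on itself by translations, simply transitively. If it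
fails, $-1/\lambda$ is a fixed point, $f$ vanishes there, and the orbit of $0$ is the complement
of this point.
\end{example}

\begin{example}\label{ex:glm}
On $V=M_m(\mathbb C)$, $m\ge1$, the matrix product satisfies \eqref{ax1}--\eqref{ax3} with
$[x,y]=xy-yx$ and $\{\,,\}=0$. Here $\Theta_px=x(1+p)$, so $f(p)=\det(1+p)^m$. The orbit of $0$
is $\{g-1:g\in GL_m(\mathbb C)\}$, the set where $f\neq0$. We have
$\operatorname{tr}L(x)=m\operatorname{tr}x$ and
$\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)=0$, so \eqref{eq:trace} fails. Since
$\mathfrak{gl}_m$ is reductive and unimodular, ``perfect'' cannot be weakened to ``reductive'' or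
``unimodular'' in Theorem~\ref{thm:conj}(a).
\end{example}

Both examples suggest that the traces control $f$. To see how, differentiate $\Theta$ at $p$ in
the direction $\xi_x(p)$. Since $\Theta_py$ is affine in $p$, the derivative sends $y$ to
\[
y\cdot(x+x\cdot p)=y\cdot x+y\cdot(x\cdot p)
=\bigl(x\cdot y-[x,y]\bigr)+\bigl(x\cdot(y\cdot p)-[x,y]\cdot p\bigr),
\]
where we used \eqref{ax1} and \eqref{ax2}. The right side is $L(x)\Theta_py-\Theta_p[x,y]$. So
the derivative of $\Theta$ along $\xi_x$ is
$L(x)\Theta-\Theta\operatorname{ad}_{\mathfrak g}(x)$. By Jacobi's formula, with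
$\operatorname{adj}(\Theta)$ the adjugate matrix,
\begin{equation}\label{eq:jacobi}
\xi_x f=\operatorname{tr}\bigl(\operatorname{adj}(\Theta)
(L(x)\Theta-\Theta\operatorname{ad}_{\mathfrak g}(x))\bigr)
=\bigl(\operatorname{tr}L(x)-\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)\bigr)f .
\end{equation}
Suppose now that \eqref{eq:trace} holds. Then $\xi_xf=0$ for all $x$. Near $p=0$ the vectors
$\xi_x(p)$ span $V$, so $f$ is constant near $0$. A polynomial that is constant on a nonempty
open set is constant, so $f\equiv1$: local information at $0$ has become information everywhere.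
Therefore all orbits of $G$ on $V$ are open, and since $V$ is connected there is one orbit. The
stabilizer of $0$ is discrete, so the orbit map $G\to V$ is a covering of a simply connected
space. Hence it is a homeomorphism, and $G$ is contractible. But the simply connected group of a
nonzero perfect $\mathfrak g$ is homotopy equivalent to a compact group of positive dimension, as
we recall in Section~\ref{sec:topology}, and such a group is not contractible. This proves
Theorem~\ref{thm:conj}(a) for abelian $\mathfrak n$.

For general $\mathfrak n$ two things must be replaced: the affine space $V$, by the group $N$, and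
the determinant of a map $V\to V$, by a determinant that compares $V$ with the varying tangent
spaces of $N$. A left-invariant volume form does the latter.

\section{The action of $G$ on $N$}\label{sec:action}

Fix a PA-structure on $(\mathfrak g,\mathfrak n)$. By \eqref{ax3}, $L(x)\in\operatorname{Der}(\mathfrak n)$.
The Lie algebra of ``affine'' transformations of $N$ is
$\mathfrak a=\mathfrak n\rtimes\operatorname{Der}(\mathfrak n)$ with bracket
\[
[(x,D),(y,E)]=(\{x,y\}+Dy-Ex,\ [D,E]).
\]

\begin{lemma}\label{lem:rho}
The map $\rho\colon\mathfrak g\to\mathfrak a$, $\rho(x)=(x,L(x))$, is a homomorphism of Lie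
algebras.
\end{lemma}

\begin{proof}
We have $[\rho(x),\rho(y)]=(\{x,y\}+x\cdot y-y\cdot x,\ [L(x),L(y)])$. The first entry is $[x,y]$
by \eqref{ax1}, and the second is $L([x,y])$ by \eqref{ax2}.
\end{proof}

We now integrate $\rho$. Let $\operatorname{Aut}(N)$ be the group of holomorphic automorphisms of
the Lie group $N$. Since $N$ is simply connected, every automorphism of $\mathfrak n$
integrates to a unique automorphism of $N$, which we denote by the same letter, so
$\operatorname{Aut}(N)=\operatorname{Aut}(\mathfrak n)$. This is a complex Lie group, a closed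
complex subgroup of $GL(V)$, with Lie algebra $\operatorname{Der}(\mathfrak n)$. It acts
holomorphically on $N$. Indeed, near a point $p=\exp(y_1)\cdots\exp(y_k)$ the action is
\[
\varphi(p\exp x)=\exp(\varphi y_1)\cdots\exp(\varphi y_k)\exp(\varphi x),
\]
which is holomorphic in $(\varphi,x)$. Hence the group $A=N\rtimes\operatorname{Aut}(\mathfrak n)$,
with product $(a,\varphi)(b,\psi)=(a\varphi(b),\varphi\psi)$ and Lie algebra $\mathfrak a$, acts
holomorphically on $N$ by
\[
(a,\varphi)\cdot p=a\,\varphi(p).
\]
Since $G$ is simply connected, $\rho$ integrates to a holomorphic homomorphism $G\to A$. Through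
it $G$ acts holomorphically on $N$; we write $g\cdot p$ or $gp$. For $x\in\mathfrak g$ let
\[
\xi_x(p)=\tfrac{d}{dt}\Big|_{t=0}\exp(tx)\cdot p\ \in T_pN .
\]

\begin{lemma}\label{lem:xi}
\begin{enumerate}
\item[(i)] $\xi_x(e)=x$ for all $x\in V=\mathfrak g$. Here $T_eN=\mathfrak n=V$.
\item[(ii)] $dg\,(\xi_x(p))=\xi_{\operatorname{Ad}(g)x}(gp)$ for $g\in G$, $p\in N$,
$x\in\mathfrak g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The element $\exp(tx)$ of $G$ acts as $\exp(t\rho(x))=(a(t),e^{tL(x)})$ with $a(0)=e$ and
$a'(0)=x$. Since automorphisms fix $e$, it sends $e$ to $a(t)$, and $\xi_x(e)=a'(0)=x$.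

(ii) Differentiate $g\exp(tx)p=\exp(t\operatorname{Ad}(g)x)\,gp$ at $t=0$.
\end{proof}

So $G$ acts locally simply transitively near $e$. This is where the first entry of $\rho(x)$
being $x$ itself, that is, the two brackets living on the same space, enters.

\section{The invariant function and simple transitivity}\label{sec:function}

Let $\omega\neq0$ be a left-invariant holomorphic $d$-form on $N$, fix a basis
$x_1,\dots,x_d$ of $V$, and define the holomorphic function
\[
f(p)=\omega_p\bigl(\xi_{x_1}(p),\dots,\xi_{x_d}(p)\bigr),\qquad p\in N .
\]
For abelian $\mathfrak n$ this is the polynomial of Section~\ref{sec:abelian}, up to a nonzero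
constant factor. Since $\omega$ vanishes nowhere, $f(p)\ne0$ if and only if the map
$\mathfrak g\to T_pN$, $x\mapsto\xi_x(p)$, is bijective. In particular $f(e)\neq0$ by
Lemma~\ref{lem:xi}(i).

\begin{lemma}\label{lem:f}
For all $g\in G$ and $p\in N$ we have
\[
f(gp)=\chi(g)\det(\operatorname{Ad}(g))^{-1}f(p),
\]
where $\chi\colon G\to\mathbb C^*$ is a holomorphic homomorphism with
$d\chi(x)=\operatorname{tr}L(x)$.
\end{lemma}

\begin{proof}
We first see how $G$ moves $\omega$. Let $\lambda_a$ be left translation by $a\in N$, so
$\lambda_a^*\omega=\omega$. For $\varphi\in\operatorname{Aut}(N)$ we have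
$\varphi\circ\lambda_a=\lambda_{\varphi(a)}\circ\varphi$, hence
\[
\lambda_a^*\varphi^*\omega=\varphi^*\lambda_{\varphi(a)}^*\omega=\varphi^*\omega .
\]
So $\varphi^*\omega$ is left-invariant. It is determined by its value at $e$, where
$d\varphi_e=\varphi\in GL(V)$, and therefore $\varphi^*\omega=\det(\varphi)\,\omega$. If
$g\in G$ acts as $(a,\varphi)\in A$, then
\[
g^*\omega=\varphi^*\lambda_a^*\omega=\det(\varphi)\,\omega .
\]
Put $\chi(g)=\det(\varphi)$. Since $g\mapsto\varphi$ is a holomorphic homomorphism with
differential $L$, the map $\chi$ is a holomorphic homomorphism with differential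
$\operatorname{tr}L$.

By Lemma~\ref{lem:xi}(ii), $\xi_{x_i}(gp)=dg\bigl(\xi_{\operatorname{Ad}(g^{-1})x_i}(p)\bigr)$.
Hence
\[
f(gp)=(g^*\omega)_p\bigl(\xi_{\operatorname{Ad}(g^{-1})x_1}(p),\dots,
\xi_{\operatorname{Ad}(g^{-1})x_d}(p)\bigr)
=\chi(g)\det(\operatorname{Ad}(g^{-1}))\,f(p),
\]
because $x\mapsto\xi_x(p)$ is linear and $\omega_p$ is alternating.
\end{proof}

The infinitesimal form of Lemma~\ref{lem:f} is formula \eqref{eq:jacobi}, now for arbitrary
$\mathfrak n$.

\begin{proposition}\label{prop:transitive}
Suppose that \eqref{eq:trace} holds. Then $f$ is constant, $G$ acts simply transitively on $N$,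
and the orbit map $\pi\colon G\to N$, $\pi(g)=g\cdot e$, is biholomorphic.
\end{proposition}

\begin{proof}
The character $\chi\cdot\det(\operatorname{Ad})^{-1}$ of the connected group $G$ has differential
$\operatorname{tr}L-\operatorname{tr}\operatorname{ad}_{\mathfrak g}$, which is $0$ by
\eqref{eq:trace}. So this character is trivial, and $f(gp)=f(p)$ for all $g\in G$, $p\in N$.

The differential of $\pi$ at $1$ is $x\mapsto\xi_x(e)=x$, which is bijective. So the orbit of $e$
contains a nonempty open set, and $f=f(e)$ on it. By the identity theorem on the connected complex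
manifold $N$, $f\equiv f(e)\ne0$.

Hence $x\mapsto\xi_x(p)$ is bijective for every $p\in N$. It is the differential at $1$ of
$g\mapsto gp$, so every orbit contains a neighborhood of each of its points. All orbits are
therefore open. They partition the connected space $N$, so there is only one.

Let $\Gamma\subset G$ be the stabilizer of $e$. It is a closed subgroup with Lie algebra
$\{x:\xi_x(e)=0\}=0$, hence discrete. The map $G/\Gamma\to N$ induced by $\pi$ is bijective,
holomorphic and, by equivariance, everywhere locally biholomorphic. So it is biholomorphic, and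
$\pi$ is a covering with fiber $\Gamma$. Since $G$ is connected and $N$ is simply connected,
$\Gamma$ is trivial and $\pi$ is biholomorphic.
\end{proof}

\section{Reading off the Levi subalgebra from topology}\label{sec:topology}

Proposition~\ref{prop:transitive} gives no isomorphism of groups; $\pi$ is only a map of complex
manifolds, and the groups need not be isomorphic (Example~\ref{ex:sl2}). So we need a topological
invariant of a simply connected group that sees its Levi subalgebra.

\begin{lemma}\label{lem:top}
Let $H$ be a simply connected complex Lie group with Lie algebra $\mathfrak h$. Then $H$ is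
homotopy equivalent to a compact connected Lie group $K$ whose Lie algebra is a compact real form
of $\mathfrak s_{\mathfrak h}$. Consequently
\[
\max\{j:H_j(H;\mathbb Q)\neq0\}=\dim_{\mathbb C}\mathfrak s_{\mathfrak h}.
\]
\end{lemma}

\begin{proof}
The Levi decomposition $\mathfrak h=\mathfrak s_{\mathfrak h}\ltimes\operatorname{rad}\mathfrak h$
integrates to $H=S\ltimes R$, where $S$ and $R$ are simply connected with Lie algebras
$\mathfrak s_{\mathfrak h}$ and $\operatorname{rad}\mathfrak h$. As a simply connected solvable
Lie group, $R$ is diffeomorphic to a Euclidean space. So $H$, which is diffeomorphic to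
$S\times R$, is homotopy equivalent to $S$.

Let $\mathfrak k$ be a compact real form of $\mathfrak s_{\mathfrak h}$, and let $K\subset S$ be
the connected subgroup with Lie algebra $\mathfrak k$. By Weyl's theorem a connected Lie group
whose Lie algebra is compact and semisimple is compact, so $K$ is compact. By the Cartan
decomposition, $K\times i\mathfrak k\to S$, $(k,X)\mapsto k\exp X$, is a diffeomorphism. So $S$ is
homotopy equivalent to $K$.

Finally, $K$ is a closed connected manifold, orientable because it is a Lie group, of real
dimension $\dim_{\mathbb R}\mathfrak k=\dim_{\mathbb C}\mathfrak s_{\mathfrak h}$. Its rational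
homology is nonzero in this degree and zero above it.
\end{proof}

For instance, $SL_2(\mathbb C)\ltimes\mathbb C^2$ is homotopy equivalent to $SU(2)=S^3$, and $3$
is the dimension of $\mathfrak{sl}_2$. If $\mathfrak h$ is solvable, $K$ is a point.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:transitive}, $G$ and $N$ are biholomorphic. In particular they are
homeomorphic, so the left side of the formula in Lemma~\ref{lem:top} is the same for $H=G$ and
$H=N$. Hence $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}$.
\end{proof}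

Perfectness was used for the trace condition \eqref{eq:trace} and, in
Theorem~\ref{thm:conj}(a), to exclude a solvable $\mathfrak g\neq0$; in (b) only the trace
condition is needed.

The homotopy type of $K$ contains more than its dimension. The next theorem is the one published
result that we use beyond textbook facts, and it enters only in the refinements below.

\begin{theorem}[Scheerer \cite{Scheerer}]\label{thm:scheerer}
Homotopy equivalent compact connected Lie groups have isomorphic Lie algebras.
\end{theorem}

\begin{theorem}\label{thm:levi}
Suppose that $(\mathfrak g,\mathfrak n)$ admits a PA-structure that satisfies \eqref{eq:trace};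
by Theorem~\ref{thm:main}, this condition is automatic if $\mathfrak g$ is perfect, for any
$\mathfrak n$. Then $\mathfrak s_{\mathfrak g}\cong\mathfrak s_{\mathfrak n}$.
\end{theorem}

\begin{proof}
Let $K_G$ and $K_N$ be the compact groups of Lemma~\ref{lem:top} for $G$ and $N$. They are
homotopy equivalent by Proposition~\ref{prop:transitive}. By Theorem~\ref{thm:scheerer} their Lie
algebras are isomorphic. These are compact real forms of $\mathfrak s_{\mathfrak g}$ and
$\mathfrak s_{\mathfrak n}$, so complexification gives the claim.
\end{proof}

\section{Semisimple $\mathfrak n$}\label{sec:semisimple}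

Recall that $\mathfrak g$ is \emph{unimodular} if $\operatorname{tr}\operatorname{ad}_{\mathfrak g}=0$.
Perfect, nilpotent and reductive Lie algebras are unimodular. When $\mathfrak n$ is semisimple,
the left side of \eqref{eq:trace} vanishes by itself, so perfectness of $\mathfrak g$ can be
relaxed to unimodularity.

\begin{theorem}\label{thm:unimodular}
Let $\mathfrak n$ be semisimple and $\mathfrak g$ unimodular. If $(\mathfrak g,\mathfrak n)$
admits a PA-structure, then $\mathfrak g$ is semisimple and $\mathfrak g\cong\mathfrak n$.
Conversely, if $\mathfrak g\cong\mathfrak n$, then after identifying them by an isomorphism,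
$x\cdot y=0$ is a PA-structure.
\end{theorem}

\begin{proof}
All derivations of the semisimple algebra $\mathfrak n$ are inner, and
$\operatorname{tr}\operatorname{ad}_{\mathfrak n}=0$ because $\mathfrak n$ is perfect. So
$\operatorname{tr}L(x)=0=\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)$, and
Theorem~\ref{thm:main} gives
$\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak n=\dim\mathfrak g$. Hence $\mathfrak g$ is
semisimple. (So far Theorem~\ref{thm:scheerer} was not used.) Now Theorem~\ref{thm:levi} reads
$\mathfrak g\cong\mathfrak n$. For the converse, if the two brackets coincide, then both sides of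
each of \eqref{ax1}--\eqref{ax3} are $0$ for the zero product.
\end{proof}

\begin{example}[Unimodularity cannot be dropped]\label{ex:borel}
Let $\mathfrak n\neq0$ be semisimple and $\mathfrak n=\mathfrak b\dotplus\mathfrak u$ as a vector
space, with $\mathfrak b$ a Borel subalgebra and $\mathfrak u$ the opposite maximal nilpotent
subalgebra. Write $x=x_b+x_u$ accordingly and put
\[
x\cdot y=-\{x_u,y\}.
\]
Axiom \eqref{ax1} forces the bracket of $\mathfrak g$ to be
\[
[x,y]=\{x,y\}+x\cdot y-y\cdot x=\{x,y\}-\{x_u,y\}-\{x,y_u\}=\{x_b,y_b\}-\{x_u,y_u\};
\]
in the last step the mixed terms $\{x_b,y_u\}$ and $\{x_u,y_b\}$ cancel, and $\{x_u,y_u\}$ occurs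
once with sign $+$ and twice with sign $-$. So $\mathfrak g$ is the Lie algebra
$\mathfrak b\oplus\mathfrak u^{\mathrm{op}}$, which is solvable. Axiom \eqref{ax3} holds since
$L(x)=-\operatorname{ad}_{\mathfrak n}(x_u)$ is a derivation. For \eqref{ax2}, note that
$[x,y]_u=-\{x_u,y_u\}$, so
\[
L([x,y])=\operatorname{ad}_{\mathfrak n}\{x_u,y_u\}
=[\operatorname{ad}_{\mathfrak n}x_u,\operatorname{ad}_{\mathfrak n}y_u]=[L(x),L(y)].
\]
For $h$ in a Cartan subalgebra of $\mathfrak n$ contained in $\mathfrak b$, the map
$\operatorname{ad}_{\mathfrak g}(h)$ is $0$ on $\mathfrak u$, so its trace is the value at $h$ of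
the sum of the roots whose root spaces lie in $\mathfrak b$. This sum is a nonzero form, so
$\mathfrak g$ is not unimodular.

The geometry is that of the big cell. Let $B$ and $U$ be the connected subgroups of $N$ with Lie
algebras $\mathfrak b$ and $\mathfrak u$. An element $x_b\in\mathfrak b$ has
$\rho(x_b)=(x_b,0)$ and acts by $p\mapsto\exp(tx_b)\,p$. For $x_u\in\mathfrak u$ the map
$p\mapsto p\exp(tx_u)$ is the conjugation $p\mapsto\exp(-tx_u)\,p\exp(tx_u)$ followed by left
translation by $\exp(tx_u)$, so this is the flow of
$\rho(x_u)=(x_u,-\operatorname{ad}_{\mathfrak n}x_u)$. The $G$-orbit of $e$ is therefore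
$BU\subset N$.

For $\mathfrak n=\mathfrak{sl}_2$, $B$ upper triangular and $U$ lower unitriangular, $BU$ is the
set of $p\in SL_2(\mathbb C)$ with lower right entry $p_{22}\neq0$. If $p=bu$ with $b\in B$ and
$u\in U$, and $b$ has diagonal entries $\alpha,\alpha^{-1}$, then $p_{22}=\alpha^{-1}$. Choose
$g\in G$ with $g\cdot e=p$. Here $\chi=1$, because $\operatorname{tr}L=0$. Moreover
$\det\operatorname{Ad}(g)=\alpha^2$: the diagonal part of $b$ scales the strictly upper
triangular matrices in $\mathfrak g$ by $\alpha^2$ and fixes the diagonal matrices and
$\mathfrak u$, while the unipotent part of $b$ and the element $u$ contribute determinant $1$.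
So Lemma~\ref{lem:f} gives $f(p)=f(e)\,p_{22}^2$ on $BU$, hence on all of $SL_2(\mathbb C)$ by the
identity theorem. The function $f$ vanishes exactly off the big cell.
\end{example}

\section{Perfect $\mathfrak g$ and arbitrary $\mathfrak n$}\label{sec:radical}

Let $\mathfrak g$ be perfect and not semisimple. By Theorem~\ref{thm:conj}, if
$(\mathfrak g,\mathfrak n)$ admits a PA-structure, then $\mathfrak n$ has both a Levi subalgebra
and a radical different from $0$. How small can the radical be? For a semisimple Lie algebra
$\mathfrak s\neq0$, let $m(\mathfrak s)$ be the least dimension of a nontrivial simple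
$\mathfrak s$-module. One-dimensional modules are trivial because $\mathfrak s$ is perfect, so
$m(\mathfrak s)\ge2$.

\begin{lemma}\label{lem:rad}
Let $\mathfrak g$ be perfect and not semisimple. Then $\mathfrak s_{\mathfrak g}\neq0$ and
$\dim\operatorname{rad}\mathfrak g\ge m(\mathfrak s_{\mathfrak g})$.
\end{lemma}

\begin{proof}
If $\mathfrak s_{\mathfrak g}=0$, then $\mathfrak g$ is solvable and perfect, hence $0$, hence
semisimple, which is excluded. The radical $\mathfrak r=\operatorname{rad}\mathfrak g$ is nonzero
and solvable, so $M=\mathfrak r/[\mathfrak r,\mathfrak r]\neq0$. The quotient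
$\mathfrak g/[\mathfrak r,\mathfrak r]=\mathfrak s_{\mathfrak g}\ltimes M$ of $\mathfrak g$ is
perfect. Since $M$ is an abelian ideal, the derived algebra of this quotient is
$\mathfrak s_{\mathfrak g}+\mathfrak s_{\mathfrak g}M$, so $\mathfrak s_{\mathfrak g}M=M$. Hence
$M$ is not a trivial module. By complete reducibility it contains a nontrivial simple module, and
$\dim\mathfrak r\ge\dim M\ge m(\mathfrak s_{\mathfrak g})$.
\end{proof}

\begin{theorem}\label{thm:rad}
If $\mathfrak g$ is perfect and not semisimple and $(\mathfrak g,\mathfrak n)$ admits a
PA-structure, then $\mathfrak s_{\mathfrak n}\neq0$ and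
\[
\dim\operatorname{rad}(\mathfrak n)\ \ge\ m(\mathfrak s_{\mathfrak n}).
\]
This is sharp: for every semisimple $\mathfrak s\neq0$, equality occurs with
$\mathfrak n=\mathfrak s\oplus\mathbb C^{m(\mathfrak s)}$ and a suitable perfect non-semisimple
$\mathfrak g$.
\end{theorem}

\begin{proof}[Proof of the inequality]
By Theorem~\ref{thm:levi}, $\mathfrak s_{\mathfrak n}\cong\mathfrak s_{\mathfrak g}$, which is
nonzero by Lemma~\ref{lem:rad}. Since $\dim\mathfrak g=\dim\mathfrak n$, it follows that
$\dim\operatorname{rad}\mathfrak n=\dim\operatorname{rad}\mathfrak g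
\ge m(\mathfrak s_{\mathfrak g})=m(\mathfrak s_{\mathfrak n})$.
\end{proof}

For sharpness we use a construction that replaces the semidirect product in a Levi decomposition
by the direct product.

\begin{proposition}\label{prop:levi}
Let $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ be a Levi decomposition, and let
$\mathfrak n=\mathfrak s\oplus\mathfrak r$ be the direct sum of Lie algebras on the same vector
space. Write $x=x_s+x_r$ accordingly. Then $x\cdot y=[x_s,y_r]$ is a PA-structure on
$(\mathfrak g,\mathfrak n)$.
\end{proposition}

\begin{proof}
For \eqref{ax1},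
\[
x\cdot y-y\cdot x=[x_s,y_r]+[x_r,y_s]=[x,y]-[x_s,y_s]-[x_r,y_r]=[x,y]-\{x,y\}.
\]
The map $L(x)$ is $0$ on $\mathfrak s$ and $\operatorname{ad}(x_s)|_{\mathfrak r}$ on the ideal
$\mathfrak r$. A derivation of $\mathfrak r$ extended by $0$ to the direct sum
$\mathfrak s\oplus\mathfrak r$ is a derivation of $\mathfrak n$, which is \eqref{ax3}. For
\eqref{ax2}, we have $[x,y]_s=[x_s,y_s]$, so $L([x,y])$ is $0$ on $\mathfrak s$ and
$\operatorname{ad}([x_s,y_s])|_{\mathfrak r}$ on $\mathfrak r$. This equals $[L(x),L(y)]$.
\end{proof}

\begin{proof}[Proof of sharpness in Theorem~\ref{thm:rad}]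
In Proposition~\ref{prop:levi} take for $\mathfrak r$ a nontrivial simple $\mathfrak s$-module of
dimension $m(\mathfrak s)$ with zero bracket. Then
$[\mathfrak g,\mathfrak g]=\mathfrak s+\mathfrak s\,\mathfrak r=\mathfrak g$, because
$\mathfrak s\,\mathfrak r$ is a nonzero submodule of the simple module $\mathfrak r$. So
$\mathfrak g$ is perfect, and it is not semisimple because $\mathfrak r$ is a nonzero abelian
ideal. Moreover $\mathfrak n=\mathfrak s\oplus\mathbb C^{m(\mathfrak s)}$ has Levi subalgebra
$\mathfrak s$ and radical of dimension $m(\mathfrak s)$.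
\end{proof}

\begin{example}\label{ex:sl2}
For $\mathfrak s=\mathfrak{sl}_2$ we have $m(\mathfrak s)=2$, and we get
$\mathfrak g=\mathfrak{sl}_2\ltimes\mathbb C^2$, $\mathfrak n=\mathfrak{sl}_2\oplus\mathbb C^2$.
So the conjecture fails once ``semisimple'' is relaxed to ``reductive''. The action of
$G=SL_2(\mathbb C)\ltimes\mathbb C^2$ on $N=SL_2(\mathbb C)\times\mathbb C^2$ is
\[
(s,v)\cdot(t,w)=(st,\ v+sw).
\]
Indeed, $(s,v)$ applies the automorphism $(t,w)\mapsto(t,sw)$ of $N$ and then left translation by
$(s,v)$ in $N$, and differentiating gives $\rho(x)=(x,L(x))$. The orbit map is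
$(s,v)\mapsto(s,v)$, visibly biholomorphic. But $G$ and $N$ are not isomorphic, since
$\mathfrak g$ is perfect and $\mathfrak n$ is not.
\end{example}

\begin{corollary}
There is no PA-structure on $(\mathfrak g,\mathfrak n)$ with $\mathfrak g$ perfect non-semisimple
and $\dim\operatorname{rad}(\mathfrak n)\le1$.
\end{corollary}

\begin{proof}
This follows from Theorem~\ref{thm:rad}, but Theorem~\ref{thm:scheerer} is not needed: if there
is a PA-structure, then by Theorem~\ref{thm:main} and Lemma~\ref{lem:rad},
$\dim\operatorname{rad}\mathfrak n=\dim\operatorname{rad}\mathfrak g\ge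
m(\mathfrak s_{\mathfrak g})\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDM}
Dietrich Burde, Karel Dekimpe, and Mina Monadjem,
\emph{Post-Lie algebra structures for perfect Lie algebras},
arXiv:2311.08985 (2023).

\bibitem{Scheerer}
H. Scheerer,
\emph{Homotopie\"aquivalente kompakte Liesche Gruppen},
Topology \textbf{7} (1968), 227--232.

\end{thebibliography}

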